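\title{Maximizing homomorphism densities at a given edge density}

\begin{abstract}
Fix a graph $G$ and a number $\beta\in[0,1]$. We show that among large graphs of edge density $\beta$ the number of homomorphisms from $G$ is asymptotically maximized by a graph of the form $K_{|A|}\vee(K_{|B|}\cup\overline{K_{|C|}})$, a one-parameter family that interpolates between the quasi-star and the quasi-clique. This proves a conjecture stated by Day and Sarkar. The same family maximizes every nonnegative linear combination of homomorphism densities, and for no $\beta\in(0,1)$ can it be replaced by a proper closed subfamily. The proof reduces the problem to graphs with nested neighborhoods, removes the steps of the resulting staircase by a convexity argument, and handles the last step with a convexity property of independence polynomials.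
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

All graphs are finite and simple. Fix a labeled graph $G$ on $v$ vertices. How many copies of $G$ can a large graph contain when its number of edges is prescribed?

For a graph $H$ on $n$ vertices, let $\hom(G,H)$ be the number of homomorphisms from $G$ to $H$, that is, of maps $V(G)\to V(H)$ that send edges to edges. The \emph{homomorphism density} $t(G,H)=\hom(G,H)/n^v$ is the probability that a uniformly random map $V(G)\to V(H)$ is a homomorphism. If $H$ has $e$ edges, then $t(K_2,H)=2e/n^2$ is its \emph{edge density}. The number $N(G,H)$ of labeled copies of $G$ in $H$, that is, of injective homomorphisms, satisfies $N(G,H)=\hom(G,H)+O(n^{v-1})$, because at most $\binom v2n^{v-1}$ maps are not injective. So on the scale $n^v$ the two counts are the same.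

The \emph{profile} $P(G)\subseteq[0,1]^2$ is the closure of the set of points $(t(K_2,H),t(G,H))$, where $H$ ranges over all graphs. Its upper boundary is the graph of the function
\[
f(G,\beta)=\max\{y:(\beta,y)\in P(G)\},\qquad \beta\in[0,1].
\]
Thus $f(G,\beta)$ is the largest limit of $t(G,H_n)$ along sequences of graphs whose edge density tends to $\beta$. The problem is to find the graphs that attain it.

\subsection{The candidates}

There are two natural ways to concentrate $e=\beta n^2/2$ edges on $n$ vertices. The \emph{quasi-clique} $K_n^e$ is a clique on about $\sqrt\beta\,n$ vertices together with isolated vertices. The \emph{quasi-star} $S_n^e$ has about $\alpha n$ vertices adjacent to all other vertices, the remaining vertices being independent; its edge density is about $1-(1-\alpha)^2$, so $\alpha=1-\sqrt{1-\beta}$. Here and below a construction is adjusted by $o(n^2)$ edges so that it has the required number of edges; this changes $t(G,\cdot)$ by $o(1)$. Already the path with two edges needs both constructions.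

\begin{example}\label{ex:path}
For $G=K_{1,2}$ we have $t(G,H)=n^{-3}\sum_x\deg(x)^2$. In the limit the quasi-clique gives $\beta^{3/2}$ and the quasi-star gives $\alpha+(1-\alpha)\alpha^2=2\beta-1+(1-\beta)^{3/2}$. The difference $g(\beta)=2\beta-1+(1-\beta)^{3/2}-\beta^{3/2}$ vanishes at $0$ and $\frac12$, satisfies $g''<0$ on $(0,\frac12)$, and $g(1-\beta)=-g(\beta)$. So the quasi-star is better for $0<\beta<\frac12$ and the quasi-clique is better for $\frac12<\beta<1$.
\end{example}

One might guess that the better of these two graphs is always optimal. The guess fails for a graph $G$ with one part that needs vertices of very large degree and another part that needs a large clique.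

\begin{example}\label{ex:union}
Let $G$ be the disjoint union of $K_{1,2}$ and $K_3$, so that $t(G,H)=t(K_{1,2},H)\,t(K_3,H)$. The quasi-clique gives $\beta^{3/2}\cdot\beta^{3/2}=\beta^3$. In the quasi-star $\alpha\le\beta$, the path has density $\alpha+(1-\alpha)\alpha^2\le2\alpha$ and the triangle has density $\alpha^3+3(1-\alpha)\alpha^2\le3\alpha^2$, so the product is at most $6\beta^3$. Now spend half of the edges on each construction: take $\alpha n$ vertices adjacent to everything, with $\alpha(2-\alpha)=\beta/2$, and a clique on $bn$ of the other vertices, with $b^2=\beta/2$. The path has density at least $\alpha\ge\beta/4$ and the triangle has density at least $b^3$, so the product is at least $\beta^{5/2}/(8\sqrt2)$. For small $\beta$ this exceeds $6\beta^3$.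
\end{example}

The mixed construction of Example~\ref{ex:union} belongs to the following family. Partition the vertex set as $A\cup B\cup C$, let the vertices of $A$ be adjacent to all other vertices, let $B$ span a clique, let $C$ be independent, and put no edges between $B$ and $C$. This is the graph $K_{|A|}\vee(K_{|B|}\cup\overline{K_{|C|}})$. If $|A|\approx\alpha n$ and $|B|\approx bn$, its edge density is about $\alpha(2-\alpha)+b^2$. For fixed $\beta$, the pairs $\alpha\in[0,1]$, $b\ge0$ with $\alpha(2-\alpha)+b^2=\beta$ are exactly the pairs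
\begin{equation}\label{eq:param}
\alpha=(1-q)\bigl(1-\sqrt{1-\beta}\bigr),\qquad b=\sqrt{\beta-\alpha(2-\alpha)},\qquad q\in[0,1],
\end{equation}
because $\alpha(2-\alpha)\le\beta$ means $\alpha\le1-\sqrt{1-\beta}$. All of them satisfy $\alpha+b\le1$, because $b^2=(1-\alpha)^2-(1-\beta)$. Let $T_n^e(q)$ be the $n$-vertex graph of the family with $e=\beta n^2/2$ edges and parameters \eqref{eq:param}; then $q=0$ gives the quasi-star and $q=1$ the quasi-clique. Define
\[
f_T(G,\beta)=\sup_{q\in[0,1]}\ \lim_{n\to\infty}t\bigl(G,T_n^e(q)\bigr),\qquad e=\beta n^2/2 .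
\]
Since \eqref{eq:param} lists all admissible pairs $(\alpha,b)$, the supremum does not depend on the parametrization. The conjecture stated by Day and Sarkar \cite{DS} is that nothing beyond this family is ever needed:

\begin{quote}
\emph{For all graphs $G$ and all $\beta\in[0,1]$ we have $f(G,\beta)=f_T(G,\beta)$. In other words, some family $H_n=T_n^e(q)$ asymptotically maximizes $\hom(G,H_n)$ and $N(G,H_n)$.}
\end{quote}

\subsection{Results}

The conjecture is true.

\begin{theorem}\label{thm:main}
For all graphs $G$ and all $\beta\in[0,1]$ we have $f(G,\beta)=f_T(G,\beta)$.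
\end{theorem}

The supremum over $q$ is attained (Section~\ref{sec:graphons}), and the statement for $N(G,\cdot)$ follows because it differs from $\hom(G,\cdot)$ by $O(n^{v-1})$.

We prove a stronger statement in the language of graph limits. A \emph{graphon} is a symmetric measurable function $W:[0,1]^2\to[0,1]$. For a graph $F$ put
\[
t(F,W)=\int_{[0,1]^{V(F)}}\ \prod_{uu'\in E(F)}W(z_u,z_{u'})\,dz .
\]
The number $t(K_2,W)=\int W$ is the \emph{density} of $W$. For $\alpha,b\ge0$ with $\alpha+b\le1$ let $A=[0,\alpha]$, $B=(\alpha,\alpha+b]$, $C=(\alpha+b,1]$, and let $T_{\alpha,b}$ be the graphon that equals $1$ on $A\times[0,1]$, $[0,1]\times A$ and $B\times B$, and $0$ elsewhere. Its density is $\alpha(2-\alpha)+b^2$. For fixed $\beta$ write $T(q)$ for the graphon $T_{\alpha,b}$ with parameters \eqref{eq:param}.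

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(i)] Let $G_1,\dots,G_m$ be graphs, let $c_1,\dots,c_m\ge0$ be reals, and let $\Lambda(W)=\sum_jc_j\,t(G_j,W)$. For every $\beta\in[0,1]$ the maximum of $\Lambda$ over graphons of density $\beta$ is attained by some $T(q)$.
\item[(ii)] For every $\beta\in(0,1)$ and every nonempty open interval $Q\subset(0,1)$ there is a graph $G$ with $f(G,\beta)>\max_{q\in[0,1]\setminus Q}t(G,T(q))$.
\end{enumerate}
\end{theorem}

The complement of a proper closed subset of $[0,1]$ contains such an interval $Q$. So by part (ii), for no $\beta\in(0,1)$ does a proper closed subfamily of $\{T(q)\}$ suffice for all $G$; in particular the quasi-star and the quasi-clique alone do not. In part (i) the sign condition cannot be dropped: for $\Lambda=-t(K_3,\cdot)$ and $\beta=\frac12$ the balanced complete bipartite graphon gives $\Lambda=0$, while $t(K_3,T(q))\ge(\alpha+b)^3>0$ for every $q$.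

\subsection{Outline of the proof}

Part (i) is proved in three reductions, none of which changes the density or (up to an arbitrarily small error) decreases $\Lambda$. First, a variational argument shows that a maximizer of a slightly perturbed functional is $0/1$-valued and has nested neighborhoods; such a graphon is approximated by \emph{staircases}, symmetric finite unions of rectangles $[0,x]\times[0,y]$ (Section~\ref{sec:reduction}). Second, a corner of a staircase and its mirror image can slide along a hyperbola; $\Lambda$ is convex along the slide, and at its ends a corner disappears (Section~\ref{sec:slide}). This leaves a graphon with four parts, whose central pair of corners cannot slide in this way. Third, along the area-preserving deformation of the central pair, $\Lambda$ is a positive combination of normalized independence polynomials, and all of these are convex in one common parameter (Section~\ref{sec:central}). Section~\ref{sec:example} carries out the second and third reductions by hand for $K_{1,2}$. Part (ii) is independent of the rest and is proved in Section~\ref{sec:sharp}.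

\section{Graphons and staircases}\label{sec:graphons}

\subsection{Facts about graphons}

Changing a graphon on a null set does not change any $t(F,W)$, and we identify graphons that agree almost everywhere. We use the convention $0^0=1$. Replacing the factors in the definition of $t(F,W)$ one at a time, and bounding the other factors by $1$, gives
\begin{equation}\label{eq:lip}
|t(F,W)-t(F,W')|\le e(F)\,\|W-W'\|_1 .
\end{equation}
A graph $H$ on $[n]=\{1,\dots,n\}$ defines a graphon $W_H$, equal to $1$ on the \emph{cell} $(\frac{i-1}n,\frac in]\times(\frac{j-1}n,\frac jn]$ if $ij\in E(H)$ and to $0$ otherwise; it satisfies $t(F,W_H)=t(F,H)$ for all $F$. Conversely a graphon $W$ defines random graphs: take independent uniform points $\omega_1,\omega_2,\dots$ of $[0,1]$, join $i\ne j$ with probability $W(\omega_i,\omega_j)$, independently for different pairs, and let $\mathbb G(n,W)$ be the graph obtained on $[n]$. We use two standard facts from the work of Lov\'asz and Szegedy \cite{LS06,LS07}.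

\begin{itemize}
\item \emph{Compactness.} The space of graphons modulo weak isomorphism is compact in the cut distance, and each $t(F,\cdot)$ is continuous on it. We need only this consequence: every sequence of graphons has a subsequence $(W_n)$ for which there is a graphon $W$ with $t(F,W_n)\to t(F,W)$ for all $F$.
\item \emph{Sampling.} Almost surely $t(F,\mathbb G(n,W))\to t(F,W)$ for all $F$.
\end{itemize}

By compactness the set $\{(t(K_2,W),t(G,W)):W\text{ a graphon}\}$ is closed, and it contains the points given by the graphons $W_H$; so it contains $P(G)$. By sampling it is contained in $P(G)$. Constant graphons show that every density $\beta\in[0,1]$ occurs. Hence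
\begin{equation}\label{eq:fgraphon}
f(G,\beta)=\max\{t(G,W):t(K_2,W)=\beta\}.
\end{equation}
If the vertices of $T_n^e(q)$ are listed in the order $A,B,C$, its graphon tends to $T(q)$ in $L^1$, so $t(G,T_n^e(q))\to t(G,T(q))$ by \eqref{eq:lip}. Sorting the vertices of $G$ according to which of the intervals $A,B,C$ they are sent to shows that $t(G,T_{\alpha,b})$ is a polynomial in $(\alpha,b)$. It is therefore continuous in $q$, and
\begin{equation}\label{eq:fT}
f_T(G,\beta)=\max_{q\in[0,1]}t(G,T(q)).
\end{equation}
By \eqref{eq:fgraphon} and \eqref{eq:fT}, Theorem~\ref{thm:main} is the case $\Lambda=t(G,\cdot)$ of Theorem~\ref{thm:strong}(i). From now on $\Lambda=\sum_jc_j\,t(G_j,\cdot)$ with $c_j\ge0$ is fixed.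

\subsection{Staircases}

In this paper a \emph{rectangle} is a set $[0,x]\times[0,y]\subseteq[0,1]^2$ with $x,y>0$, and $(x,y)$ is its \emph{corner}. A \emph{staircase} is a nonempty finite union $U$ of rectangles that is symmetric under the reflection $(x,y)\mapsto(y,x)$. Its indicator is a graphon of density $|U|$, the area of $U$, and we write $t(F,U)$ and $\Lambda(U)$ for $t(F,\mathbf 1_U)$ and $\Lambda(\mathbf 1_U)$. In this graphon the neighborhood of $x$ is an initial segment of $[0,1]$ that shrinks as $x$ grows.

Let $\kappa(U)$ be the number of maximal rectangles contained in $U$. Suppose that $U$ is a union of $r$ rectangles. The corner of any rectangle $R\subseteq U$ lies in one of the $r$ given ones, which then contains $R$. So the maximal rectangles are those among the given ones that are contained in no other; their union is $U$, and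
\begin{equation}\label{eq:kappa}
\kappa(U)\le r .
\end{equation}
Let $k=\kappa(U)$. No maximal rectangle contains another, so when they are listed with increasing width their heights decrease, and the reflection reverses the list. Therefore
\begin{equation}\label{eq:normal}
U=\bigcup_{l=1}^kR_l,\qquad R_l=[0,x_l]\times[0,x_{k+1-l}],\qquad 0=x_0<x_1<\dots<x_k\le x_{k+1}=1,
\end{equation}
where $x_0=0$ and $x_{k+1}=1$ are conventions. The mirror image of $R_l$ is $R_{k+1-l}$.

One family of staircases with few corners plays a special role. For $a,c\ge0$ and $b>0$ with $a+b+c\le1$, let $A,B,C,D$ be consecutive intervals of lengths $a,b,c,1-a-b-c$, and let $W_{a,b,c}$ be the $0/1$-valued graphon in which $A$ is joined to everything, $B$ is joined to $A$, $B$ and $C$, and there are no other adjacencies. Its density is $a(2-a)+b^2+2bc$. For $c=0$ it is $T_{a,b}$, and for $a+b+c=1$ it is $T_{a+b,0}$, since then $A\cup B$ is joined to everything and $C$ is independent.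

\section{The two deformations for the path with two edges}\label{sec:example}

Let $G=K_{1,2}$, so that $t(G,W)=\int d(x)^2\,dx$ with $d(x)=\int W(x,y)\,dy$. We show by hand that among staircases with $\kappa(U)\le3$ and given area the best one is some $T_{\alpha,b}$. For $\kappa(U)=1$ the staircase is a square $[0,x_1]^2$, which is $T_{0,x_1}$.

\emph{Three corners.} Write $x_1=\xi$, $x_2=m$, $x_3=m+\eta$. Then $U$ is the square $[0,m]^2$ with two wings of dimensions $\xi\times\eta$ attached, and $|U|=m^2+2\xi\eta$. The degree is $m+\eta$ on $[0,\xi]$, $m$ on $(\xi,m]$, $\xi$ on $(m,m+\eta]$ and $0$ beyond, so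
\[
t(K_{1,2},U)=\xi(m+\eta)^2+(m-\xi)m^2+\eta\xi^2=m^3+2m\,\xi\eta+\xi\eta^2+\xi^2\eta .
\]
The negative term has canceled, and the four remaining terms count the paths with no edge in a wing, with one edge in a wing, and with both edges in the wings. Keep $m$ and $\mu=\xi\eta$ fixed. Then the area is constant and $t=m^3+2m\mu+\mu(\xi+\mu/\xi)$ is a convex function of $\log\xi$. The constraints $\xi\le m$ and $\eta\le1-m$ confine $\log\xi$ to an interval, and the maximum is at one of its ends. If $\eta=1-m$, the staircase is $T_{\xi,m-\xi}$. If $\xi=m$, the square is absorbed and two corners remain.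

\emph{Two corners.} Now $\mathbf 1_U=W_{0,b,c}$ with $b=x_1$ and $c=x_2-x_1$: a clique $B$ joined to an independent set $C$. The two rectangles overlap in $B\times B$, and the area is $\tau=b^2+2bc$, which is not a monomial; the previous argument does not apply. Put $s=c/b$, so that $b=\sqrt\tau\,(1+2s)^{-1/2}$. The degree is $b+c$ on $B$ and $b$ on $C$, so
\[
t(K_{1,2},W_{0,b,c})=b(b+c)^2+cb^2=b^3(1+3s+s^2)=\tau^{3/2}Z(s),\qquad Z(s)=\frac{1+3s+s^2}{(1+2s)^{3/2}} .
\]
The coefficients $1,3,1$ count the independent sets of $K_{1,2}$ by size: they are the possible sets of vertices sent to $C$. We have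
\[
Z'(s)=\frac{(3+2s)(1+2s)-3(1+3s+s^2)}{(1+2s)^{5/2}}=\frac{s(s-1)}{(1+2s)^{5/2}},
\]
so $Z$ decreases on $[0,1]$ and increases afterward, and its maximum on any interval is at an end. The constraint $b+c\le1$ confines $s$ to an interval $[0,s^*]$ (see the proof of Proposition~\ref{prop:central}); at $s=0$ the graphon is the quasi-clique $T_{0,\sqrt\tau}$, and at $s=s^*$ it is the quasi-star $T_{b,0}$.

The first deformation extends to every $G$ and to every pair of corners except the central one. The second is harder in general. In the presence of a part $A$ joined to everything, $t(G,\cdot)$ becomes a sum of functions like $Z$, one for each induced subgraph of $G$, with different turning points, and the property of first decreasing and then increasing is not preserved by sums. Convexity is preserved by sums, but it fails in the variable $s$: for the triangle the same computation gives $Z(s)=(1+3s)(1+2s)^{-3/2}$ and $Z'(s)=-3s(1+2s)^{-5/2}$, which vanishes at $0$ and is negative afterward. The remedy, in Section~\ref{sec:central}, is a change of variable that works for all graphs at once.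

\section{Nearly optimal staircases}\label{sec:reduction}

\begin{proposition}\label{prop:stairs}
Let $0<\beta<1$ and $0<\varepsilon<1$. There are staircases $U_n$ with $|U_n|\to\beta$ and
\[
\liminf_{n\to\infty}\Lambda(U_n)\ge\max_{t(K_2,W)=\beta}\Lambda(W)-\varepsilon .
\]
\end{proposition}

The idea is to compare the neighborhoods of two vertices in a maximizer. Replacing them by their union and their intersection keeps the number of edges and, to first order, does not lower $\Lambda$. This alone says nothing about the maximizer, since the exchange may leave $\Lambda$ unchanged: for $\Lambda=t(K_2,\cdot)$ every graphon of density $\beta$ is a maximizer. We therefore break ties with a term that strictly gains from the exchange, and put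
\[
\Lambda_\varepsilon(W)=\Lambda(W)+\varepsilon\,t(K_{1,2},W).
\]
By compactness $\Lambda_\varepsilon$ has a maximizer $W$ among graphons of density $\beta$; fix it for the whole section. After a change on a null set $W$ is Borel, and after replacing it by $\frac12(W(x,y)+W(y,x))$ it is also symmetric everywhere. Write $W_x=W(x,\cdot)$ for the \emph{row} of $x$, and $d(x)=\int W_x$.

\subsection{Exchanging rows}

A single row has no influence on $\Lambda_\varepsilon$. To change it we need a set of positive measure of rows close to it. For each $h\in L^1[0,1]$ the function $y\mapsto\|W_y-h\|_1$ is Borel by Fubini's theorem. Call $x\in[0,1]$ \emph{typical} if for every $\eta>0$ the set $\{y:\|W_y-W_x\|_1<\eta\}$ has positive measure.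

\begin{lemma}\label{lem:typical}
Almost every $x\in[0,1]$ is typical.
\end{lemma}

\begin{proof}
Let $h_1,h_2,\dots$ be dense in $L^1[0,1]$ and consider the countably many sets $M_{i,r}=\{y:\|W_y-h_i\|_1<r\}$ with $r>0$ rational. The union $M$ of those that are null is null. Let $x\notin M$ and $\eta>0$. Choose a rational $r\in(0,\eta/2)$ and an $i$ with $\|W_x-h_i\|_1<r$. Then $x\in M_{i,r}$, so $M_{i,r}$ is not null, and $M_{i,r}\subseteq\{y:\|W_y-W_x\|_1<\eta\}$.
\end{proof}

The next quantity measures the contribution of a vertex whose row is $f$. For a graph $F$ and a measurable $f:[0,1]\to[0,1]$ let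
\[
\Phi_F(f)=\sum_{p\in V(F)}\ \int_{[0,1]^{V(F)\setminus\{p\}}}\ \prod_{u\in N(p)}f(z_u)\prod_{uu'\in E(F-p)}W(z_u,z_{u'})\,dz ,
\]
where $N(p)$ is the set of neighbors of $p$ in $F$. The term for $p$ is the density of homomorphisms from $F$ in which $p$ is sent to a vertex with row $f$. For example,
\begin{equation}\label{eq:phiex}
\Phi_{K_2}(f)=2\int f,\qquad \Phi_{K_{1,2}}(f)=\Bigl(\int f\Bigr)^2+2\int fd,
\end{equation}
where in the second formula the square comes from the center and each leaf gives $\int fd$. Changing one factor at a time gives $|\Phi_F(f)-\Phi_F(g)|\le\sum_p|N(p)|\,\|f-g\|_1=2e(F)\|f-g\|_1$. Put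
\[
\Phi=\sum_jc_j\Phi_{G_j}+\varepsilon\,\Phi_{K_{1,2}},\qquad L=2\sum_jc_je(G_j)+4\varepsilon .
\]
Then $|\Phi(f)-\Phi(g)|\le L\|f-g\|_1$, and $|\Lambda_\varepsilon(V)-\Lambda_\varepsilon(V')|\le\frac L2\|V-V'\|_1$ for all graphons $V,V'$ by \eqref{eq:lip}.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $f$ and $g$ be rows of typical points, possibly $f=g$. If $f',g':[0,1]\to[0,1]$ are measurable and $\int f'+\int g'=\int f+\int g$, then $\Phi(f')+\Phi(g')\le\Phi(f)+\Phi(g)$.
\end{lemma}

\begin{proof}
Suppose that $\gamma=\Phi(f')+\Phi(g')-\Phi(f)-\Phi(g)>0$, and let $\eta>0$. The sets $M_1=\{x:\|W_x-f\|_1<\eta\}$ and $M_2=\{x:\|W_x-g\|_1<\eta\}$ have positive measure. Let $0<2\delta\le\min(|M_1|,|M_2|)$. Choose $S_1\subseteq M_1$ of measure $\delta$, then $S_2\subseteq M_2\setminus S_1$ of measure $\delta$, and let $S=S_1\cup S_2$. Let $W'$ be the symmetric function that equals $W$ on $S\times S$ and on $S^c\times S^c$, and satisfies $W'(x,z)=f'(z)$ for $x\in S_1$, $z\notin S$, and $W'(x,z)=g'(z)$ for $x\in S_2$, $z\notin S$.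

Let $F$ be a graph on $v$ vertices. We claim that
\begin{equation}\label{eq:first}
t(F,W')-t(F,W)=\int_{S_1}\bigl[\Phi_F(f')-\Phi_F(W_x)\bigr]dx+\int_{S_2}\bigl[\Phi_F(g')-\Phi_F(W_x)\bigr]dx+r_F,\qquad |r_F|\le6v^2\delta^2 .
\end{equation}
Split the domain $[0,1]^{V(F)}$ by the set of coordinates that lie in $S$. Where no coordinate lies in $S$, the two integrands agree. The part where at least two coordinates lie in $S$ has measure at most $\binom v2(2\delta)^2\le2v^2\delta^2$. On the part where only $z_p=x$ lies in $S$, the integrands are those of the $p$-th terms of $\Phi_F(f')$ or $\Phi_F(g')$, and of $\Phi_F(W_x)$, except that the other coordinates range over $S^c$ instead of $[0,1]$. The omitted region has measure at most $2\delta\cdot(v-1)2\delta\le4v\delta^2$ for each $p$. All integrands lie in $[0,1]$, so their differences lie in $[-1,1]$, and \eqref{eq:first} follows.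

Sum \eqref{eq:first} over the graphs in $\Lambda_\varepsilon$ with their coefficients. Since $\Phi(W_x)\le\Phi(f)+L\eta$ on $S_1$ and $\Phi(W_x)\le\Phi(g)+L\eta$ on $S_2$,
\[
\Lambda_\varepsilon(W')-\Lambda_\varepsilon(W)\ge\delta(\gamma-2L\eta)-C\delta^2,
\]
where $C$ depends only on $\Lambda_\varepsilon$. For $F=K_2$, the hypothesis on the integrals and \eqref{eq:phiex} give $\Phi_{K_2}(f')+\Phi_{K_2}(g')=\Phi_{K_2}(f)+\Phi_{K_2}(g)$, so the density $\beta'$ of $W'$ satisfies $|\beta'-\beta|\le4\delta\eta+24\delta^2$.

It remains to restore the density, and here $0<\beta<1$ is used. Put $W''=(\beta/\beta')W'$ if $\beta'\ge\beta$, and $W''=W'+\frac{\beta-\beta'}{1-\beta'}(1-W')$ if $\beta'<\beta$. In both cases $W''$ is a graphon of density $\beta$, and $|W''-W'|\le|\beta'-\beta|/\beta_0$ pointwise, where $\beta_0=\min(\beta,1-\beta)$. Hence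
\[
\Lambda_\varepsilon(W'')-\Lambda_\varepsilon(W)\ge\delta\Bigl(\gamma-2L\eta-\frac{2L\eta}{\beta_0}\Bigr)-\Bigl(C+\frac{12L}{\beta_0}\Bigr)\delta^2 .
\]
Choose $\eta$ so small that the first bracket is positive, and then $\delta$ so small that the right side is positive. This contradicts the maximality of $W$.
\end{proof}

\begin{lemma}\label{lem:nested}
Let $f$ and $g$ be rows of typical points. Then $f\le g$ almost everywhere or $g\le f$ almost everywhere, and $f\in\{0,1\}$ almost everywhere.
\end{lemma}

\begin{proof}
In both parts we apply Lemma~\ref{lem:exchange} to a pair $f',g'$ with $f'+g'$ equal to the sum of the two rows, pointwise. The linear term $2\varepsilon\int fd$ of $\Phi$ then contributes equally to both sides.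

\emph{Nested rows.} Let $f'=\max(f,g)$ and $g'=\min(f,g)$. For nonnegative numbers $f_u,g_u$ indexed by a finite set $N$, let $M=\{u:f_u\ge g_u\}$ and $M^c=N\setminus M$, and let a set as subscript denote the product over that set. Then $\prod\max(f_u,g_u)=f_Mg_{M^c}$ and $\prod\min(f_u,g_u)=g_Mf_{M^c}$, so
\[
\prod\max(f_u,g_u)+\prod\min(f_u,g_u)-\prod f_u-\prod g_u=(f_M-g_M)(g_{M^c}-f_{M^c})\ge0 .
\]
Take $N=N(p)$, $f_u=f(z_u)$, $g_u=g(z_u)$, multiply by the nonnegative product of the factors $W(z_u,z_{u'})$ and integrate. This gives $\Phi_{G_j}(f')+\Phi_{G_j}(g')\ge\Phi_{G_j}(f)+\Phi_{G_j}(g)$ for every $j$. Let $r=\int(f-g)^+$ and $r'=\int(g-f)^+$. Then $\int f'=\int f+r'$, $\int g'=\int g-r'$ and $\int f-\int g=r-r'$, so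
\[
\Bigl(\int f'\Bigr)^2+\Bigl(\int g'\Bigr)^2-\Bigl(\int f\Bigr)^2-\Bigl(\int g\Bigr)^2=2r'(r-r')+2r'^2=2rr' .
\]
Since all $c_j\ge0$, we get $\Phi(f')+\Phi(g')-\Phi(f)-\Phi(g)\ge2\varepsilon rr'$. By Lemma~\ref{lem:exchange}, $r=0$ or $r'=0$.

\emph{Values $0$ and $1$.} Use the row $f$ twice. Let $h=\min(f,1-f)\ge0$, $f'=f+h\le1$ and $g'=f-h\ge0$. Expanding the products, the terms of odd order in $h$ cancel:
\[
\prod_{u\in N}(f_u+h_u)+\prod_{u\in N}(f_u-h_u)=2\sum_{M\subseteq N,\ |M|\text{ even}}h_Mf_{M^c}\ \ge\ 2\prod_{u\in N}f_u .
\]
Multiplying and integrating as in the first part gives $\Phi_{G_j}(f')+\Phi_{G_j}(g')\ge2\Phi_{G_j}(f)$. The square term changes by $(\int f+\int h)^2+(\int f-\int h)^2-2(\int f)^2=2(\int h)^2$. So $2\varepsilon(\int h)^2\le0$ by Lemma~\ref{lem:exchange}, and $h=0$ almost everywhere.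
\end{proof}

\subsection{Sampling}

One would like to rearrange $[0,1]$ by decreasing degree and see a staircase, but $W$ may have infinitely many different rows. Sampling replaces $W$ by finite graphs with the same nested structure, and for these the rearrangement is a relabeling. An \emph{alternating quadruple} in a graph is a list of distinct vertices $i,j,k,l$ such that $ik$ and $jl$ are edges while $jk$ and $il$ are not.

\begin{lemma}\label{lem:finite}
Let $H$ be a graph on $n$ vertices with at least one edge and no alternating quadruple. There is a staircase $U$ with $|t(F,U)-t(F,H)|\le e(F)/n$ for all graphs $F$.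
\end{lemma}

\begin{proof}
For $i\ne j$ one of the sets $N(i)\setminus\{j\}$ and $N(j)\setminus\{i\}$ contains the other. Otherwise there are $k$ in the first but not the second and $l$ in the second but not the first. Both differ from $i$ and $j$, and $k\in N(i)\setminus N(j)$, $l\in N(j)\setminus N(i)$, so $k\ne l$ and $i,j,k,l$ is an alternating quadruple.

Label the vertices $1,\dots,n$ so that degrees are nonincreasing. For $i'<i$ the set $N(i')\setminus\{i\}$ is at least as large as $N(i)\setminus\{i'\}$, because both sizes are obtained from the degrees by subtracting the same number, $1$ or $0$ according to whether $ii'$ is an edge. As the two sets are comparable, $N(i)\setminus\{i'\}\subseteq N(i')\setminus\{i\}$. This gives the rule: \emph{if $ij$ is an edge, $i'\le i$ and $i'\ne j$, then $i'j$ is an edge.}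

Now let $ij$ be an edge, $i'\le i$, $j'\le j$ and $i'\ne j'$. We claim that $i'j'$ is an edge. If $i'\ne j$, the rule shows that $i'j$ is an edge, and the rule applied to the end $j$ shows that $i'j'$ is an edge. If $i'=j$, then $j'<j\le i$, and the rule lets us replace $i$ by $j'$ in the edge $ij$, which gives the edge $j'j=j'i'$.

Let $U$ be the union of the rectangles $[0,\frac in]\times[0,\frac jn]$ over ordered pairs $(i,j)$ with $ij\in E(H)$. It is a staircase, and up to a null set it is a union of cells. By the claim, an off-diagonal cell lies in $U$ exactly when it corresponds to an edge. So $\mathbf 1_U$ and $W_H$ differ only on diagonal cells, whose total area is $1/n$, and \eqref{eq:lip} finishes the proof.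
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:stairs}]
By Lemmas~\ref{lem:typical} and~\ref{lem:nested} and Fubini's theorem, $W\in\{0,1\}$ almost everywhere. So almost surely $\mathbb G(n,W)$ is the graph $H_n$ on $[n]$ in which $ij$ is an edge if and only if $W(\omega_i,\omega_j)=1$, and almost surely $t(F,H_n)\to t(F,W)$ for all $F$.

Fix distinct indices $i,j,k,l$ and condition on $\omega_i$ and $\omega_j$, which are almost surely typical. An alternating quadruple $i,j,k,l$ requires that $\omega_k\in\{y:W(\omega_i,y)=1\ne W(\omega_j,y)\}$ and $\omega_l\in\{y:W(\omega_j,y)=1\ne W(\omega_i,y)\}$. By Lemma~\ref{lem:nested} one of these two sets is null, so the event has probability $0$. There are countably many quadruples, so almost surely no $H_n$ has an alternating quadruple.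

Fix an outcome with both properties. Since $t(K_2,H_n)\to\beta>0$, the graph $H_n$ has an edge for large $n$, and Lemma~\ref{lem:finite} gives staircases $U_n$ with $t(F,U_n)\to t(F,W)$ for all $F$. Thus $|U_n|\to\beta$ and $\Lambda(U_n)\to\Lambda(W)$. If $W^*$ maximizes $\Lambda$ among graphons of density $\beta$, then
\[
\Lambda(W)\ge\Lambda_\varepsilon(W)-\varepsilon\ge\Lambda_\varepsilon(W^*)-\varepsilon\ge\Lambda(W^*)-\varepsilon .\qedhere
\]
\end{proof}

\section{Sliding a pair of corners}\label{sec:slide}

We now generalize the first deformation of Section~\ref{sec:example}. Remove from $U$ a maximal rectangle $R_i$ and its mirror image. What is lost is a pair of wings $X\times Y$ and $Y\times X$, which sit in two boxes between the neighboring corners (Figure~\ref{fig:slide}). The point is that, in what remains, all points on the same side of a box have the same neighborhood. Consequently $\Lambda$ depends on the wings only through monomials in their side lengths.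

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1]
\fill[gray!25] (0,0) -- (4.6,0) -- (4.6,0.8) -- (2.8,0.8) -- (2.8,2.8) -- (0.8,2.8) -- (0.8,4.6) -- (0,4.6) -- cycle;
\fill[gray!65] (0.8,2.8) rectangle (1.8,3.8);
\fill[gray!65] (2.8,0.8) rectangle (3.8,1.8);
\draw (0,0) rectangle (5,5);
\draw[dashed] (0.8,2.8) rectangle (2.8,4.6);
\draw[dashed] (2.8,0.8) rectangle (4.6,2.8);
\draw[thick,domain=0.556:2,samples=30] plot ({0.8+\x},{2.8+1/\x});
\draw[thick,domain=0.556:2,samples=30] plot ({2.8+1/\x},{0.8+\x});
\fill (1.8,3.8) circle (1.5pt);
\fill (3.8,1.8) circle (1.5pt);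
\node at (1.4,1.4) {$U_0$};
\node at (1.3,3.2) {\small $X\times Y$};
\node at (3.3,1.2) {\small $Y\times X$};
\node[below] at (0.8,0) {$x_1$};
\node[below] at (1.8,0) {$x_2$};
\node[below] at (2.8,0) {$x_3$};
\node[below] at (3.8,0) {$x_4$};
\node[below] at (4.6,0) {$x_5$};
\end{tikzpicture}
\caption{A staircase with five corners in the unit square. The second corner and its mirror image (dots) slide along hyperbolas inside the dashed boxes, so that the two dark wings keep their area while the light part $U_0$ stays fixed. When a dot reaches the boundary of its box, a neighboring corner is absorbed.}\label{fig:slide}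
\end{figure}

\begin{lemma}\label{lem:slide}
Let $U$ be a staircase, $k=\kappa(U)$, and let $i\ge1$ satisfy $i+1\le k-i$. There is a staircase $U'$ with $|U'|=|U|$ and $\Lambda(U')\ge\Lambda(U)$ such that either $\kappa(U')<k$, or $i=1$, $\kappa(U')\le k$ and $U'\supseteq[0,x]\times[0,1]$ for some $x>0$.
\end{lemma}

\begin{proof}
Use the normal form \eqref{eq:normal}. Let $I=(x_{i-1},x_{i+1}]$ and $J=(x_{k-i},x_{k+2-i}]$. These intervals are disjoint because $i+1\le k-i$. Let $U_0$ be the union of the $R_l$ with $l\notin\{i,k+1-i\}$; it is symmetric. Since $i+1<k+1-i$, it contains $R_{i+1}=[0,x_{i+1}]\times[0,x_{k-i}]$, and if $i\ge2$ it contains $R_{i-1}=[0,x_{i-1}]\times[0,x_{k+2-i}]$ and its mirror image $R_{k+2-i}$.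

\emph{Sections of $U_0$.} The section $\{y:(x,y)\in U_0\}$ equals $[0,x_{k+1-l}]$ for the least index $l\notin\{i,k+1-i\}$ with $x_l\ge x$, and it is empty if there is no such $l\le k$. For $x\in I$ the condition $x_l\ge x>x_{i-1}$ forces $l\ge i$, the index $i$ is excluded, and $l=i+1$ qualifies; so the section is $[0,x_{k-i}]$. For $x\in J$ the condition $x_l\ge x>x_{k-i}$ forces $l\ge k+1-i$, this index is excluded, and $l=k+2-i$ qualifies if $i\ge2$; so the section is $[0,x_{i-1}]$ if $i\ge2$ and empty if $i=1$. Two things follow. All points of $I$ have the same section, and all points of $J$ have the same section. And since $[0,x_{k-i}]$ does not meet $J$, the box $I\times J$ and its mirror image $J\times I$ are disjoint from $U_0$; they are disjoint from each other because $I\cap J=\emptyset$.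

\emph{The family.} For $0<\xi\le|I|$ and $0<\eta\le|J|$ let $R'=[0,x_{i-1}+\xi]\times[0,x_{k-i}+\eta]$, let $\overline{R'}$ be its mirror image, and let $U_{\xi,\eta}=U_0\cup R'\cup\overline{R'}$. This is a staircase, given as a union of $k$ rectangles, and $U=U_{\xi_0,\eta_0}$ for $\xi_0=x_i-x_{i-1}$, $\eta_0=x_{k+1-i}-x_{k-i}$. Put $X=(x_{i-1},x_{i-1}+\xi]\subseteq I$ and $Y=(x_{k-i},x_{k-i}+\eta]\subseteq J$. The part of $R'$ with first coordinate at most $x_{i-1}$ lies in $R_{i-1}$ if $i\ge2$ and is null if $i=1$; the part with second coordinate at most $x_{k-i}$ lies in $R_{i+1}$; the rest is $X\times Y$. Hence, almost everywhere,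
\begin{equation}\label{eq:split}
\mathbf 1_{U_{\xi,\eta}}=\mathbf 1_{U_0}+\mathbf 1_{X\times Y}+\mathbf 1_{Y\times X},\qquad\text{and}\qquad|U_{\xi,\eta}|=|U_0|+2\xi\eta .
\end{equation}

\emph{Nonnegative coefficients.} Let $G$ be a graph. Insert \eqref{eq:split} into the definition of $t(G,U_{\xi,\eta})$ and expand:
\[
t(G,U_{\xi,\eta})=\sum_{F\subseteq E(G)}\int\prod_{uu'\in F}\bigl(\mathbf 1_{X\times Y}+\mathbf 1_{Y\times X}\bigr)(z_u,z_{u'})\prod_{uu'\in E(G)\setminus F}\mathbf 1_{U_0}(z_u,z_{u'})\,dz .
\]
Let $V(F)$ be the set of vertices incident with $F$. As $X\cap Y=\emptyset$, the first product is the sum, over all colorings of $V(F)$ with the colors $X$ and $Y$ in which every edge of $F$ has ends of both colors, of the indicator that each $z_u$ with $u\in V(F)$ lies in the interval named by its color. Fix $F$ and such a coloring, with $p$ vertices colored $X$ and $r$ colored $Y$. By the property of the sections, the second product does not change if we move, one at a time, the vertices colored $X$ to the point $x_{i+1}\in I$ and the vertices colored $Y$ to the point $x_{k+2-i}\in J$.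 After this it is a function of the coordinates outside $V(F)$ alone, which does not involve $\xi$ or $\eta$; let $c\ge0$ be its integral. The term equals $c\,\xi^p\eta^r$. Summing, and using $c_j\ge0$, we obtain $\Lambda(U_{\xi,\eta})=\sum_{p,r}c_{pr}\,\xi^p\eta^r$ with constants $c_{pr}\ge0$.

\emph{Sliding.} Let $\mu=\xi_0\eta_0$, and put $\xi=e^\lambda$, $\eta=\mu e^{-\lambda}$. The constraints on $\xi$ and $\eta$ say that $\lambda\in[\log(\mu/|J|),\log|I|]$, an interval that contains $\log\xi_0$. The area is constant by \eqref{eq:split}, and $\Lambda=\sum c_{pr}\mu^re^{(p-r)\lambda}$ is convex in $\lambda$, so it is largest at an end of the interval. Let $U'$ be the staircase at that end. If $\xi=|I|$, then $R'\supseteq R_{i+1}$, so $R_{i+1}$ can be dropped from the union and $\kappa(U')\le k-1$ by \eqref{eq:kappa}. If $\eta=|J|$ and $i\ge2$, then $R'\supseteq R_{i-1}$ and again $\kappa(U')\le k-1$. If $\eta=|J|$ and $i=1$, then $R'=[0,\xi]\times[0,1]$ and $\kappa(U')\le k$.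
\end{proof}

Among the pairs $R_i,R_{k+1-i}$ with $i<k+1-i$, the hypothesis $i+1\le k-i$ excludes only the central pair $i=k/2$ for even $k$. For this pair $I$ and $J$ overlap and \eqref{eq:split} fails. The outermost pair, $i=1$, may get stuck at the boundary of the square. What can survive is therefore a graphon $W_{a,b,c}$.

\begin{proposition}\label{prop:four}
For every staircase $U$ there is a graphon $W_{a,b,c}$ of density $|U|$ with $\Lambda(U)\le\Lambda(W_{a,b,c})$.
\end{proposition}

\begin{proof}
Call a staircase \emph{terminal} if $k\le2$, or if $k\in\{3,4\}$ and $x_k=1$. From \eqref{eq:normal}, the indicator of a terminal staircase is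
\[
W_{0,\,x_1,\,0},\qquad W_{0,\,x_1,\,x_2-x_1},\qquad W_{x_1,\,x_2-x_1,\,0},\qquad W_{x_1,\,x_2-x_1,\,x_3-x_2}
\]
for $k=1,2,3,4$, respectively. For staircases that are not terminal we use induction on $k$. If $k\ge5$, Lemma~\ref{lem:slide} applies with $i=2$ and gives a staircase with smaller $\kappa$. If $k\in\{3,4\}$, it applies with $i=1$ and gives a staircase $U'$ that either has smaller $\kappa$, or has $\kappa(U')\le4$ and contains a rectangle of height $1$, in which case it is terminal.
\end{proof}

\section{The central corners and independence polynomials}\label{sec:central}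

It remains to deform $W_{a,b,c}$ to some $T_{\alpha,b'}$. As in Section~\ref{sec:example}, we fix $a$ and $\tau=b^2+2bc$ and vary $s=c/b$. We first express $t(G,W_{a,b,c})$ in these terms. For a graph $H$ on $v\ge0$ vertices, let $i_n$ be the number of independent sets of size $n$, let $I_H(s)=\sum_ni_ns^n$ be the \emph{independence polynomial}, and let
\[
Z_H(s)=I_H(s)\,(1+2s)^{-v/2},\qquad s\ge0 .
\]
For the graph with no vertices $Z_H=1$. Also $Z_{K_2}=1$, which reflects the fact that the deformation preserves the density.

\begin{lemma}\label{lem:expand}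
Let $G$ be a graph. For $S\subseteq V(G)$ let $S_0$ be the set of isolated vertices of the induced subgraph $G[S]$, and let $S_1=S\setminus S_0$. With $\tau=b^2+2bc$ and $s=c/b$,
\[
t(G,W_{a,b,c})=\sum_{S\subseteq V(G)}a^{|V(G)\setminus S|}\,(1-a)^{|S_0|}\,\tau^{|S_1|/2}\,Z_{G[S_1]}(s).
\]
\end{lemma}

\begin{proof}
Classify the homomorphisms by the set $S$ of vertices not sent to $A$. The vertices outside $S$ may be anywhere in $A$, and every edge that meets them is satisfied. A vertex of $S_0$ has no neighbor in $S$, so it may be anywhere outside $A$. A vertex of $S_1$ has a neighbor outside $A$, so it is not in $D$ and lies in $B\cup C$. An edge inside $S_1$ is satisfied unless both ends lie in $C$, so the only constraint is that the vertices in $C$ form an independent set of $G[S_1]$. The vertices of $S_1$ thus contribute $\sum_ni_nc^nb^{|S_1|-n}=b^{|S_1|}I_{G[S_1]}(s)$, and $b=\sqrt\tau\,(1+2s)^{-1/2}$ because $\tau=b^2(1+2s)$.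
\end{proof}

The coefficients in Lemma~\ref{lem:expand} are nonnegative and do not depend on $s$. So we need one parameter in which every $Z_H$ is convex. To find it we compute the logarithmic derivative of $I_H$ in terms of a quantity that is monotone.

We use Chebyshev's sum inequality in the following form. If $\varphi,\psi$ are real functions on a finite probability space and $(\varphi(y)-\varphi(y'))(\psi(y)-\psi(y'))\le0$ for all $y,y'$, then $\mathbb E[\varphi\psi]\le\mathbb E[\varphi]\,\mathbb E[\psi]$; this follows by averaging the hypothesis over independent $y,y'$.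

Let $H$ have $v\ge1$ vertices, and let $m$ be the largest size of an independent set. For $X\subseteq V(H)$ let $N[X]$ be the closed neighborhood of $X$, consisting of $X$ and all vertices adjacent to a vertex of $X$. If $X$ is independent, the vertices that can be added to $X$ to give a larger independent set are those outside $N[X]$; their number is $\operatorname{ext}(X)=v-|N[X]|$. For $1\le n\le m$ let
\[
\nu_n=\frac1{n\,i_n}\sum_{|X|=n}|N[X]|,
\]
where here and below sums run over independent sets. Thus $\nu_n\ge1$ is the average number of vertices blocked per element of an independent $n$-set. It should decrease with $n$ for two reasons: neighborhoods overlap, and sets that block few vertices extend in more ways.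

\begin{lemma}\label{lem:nu}
We have $\nu_n\le\nu_{n-1}$ for $2\le n\le m$.
\end{lemma}

\begin{proof}
Let $Y$ be independent with $|Y|=n$. Every $z\in N[Y]$ lies in $N[\{w_0\}]$ for some $w_0\in Y$, and hence in $N[Y\setminus\{w\}]$ for each of the $n-1$ vertices $w\in Y$ other than $w_0$. So $\sum_{w\in Y}|N[Y\setminus\{w\}]|\ge(n-1)|N[Y]|$. Sum over $Y$. An independent $(n-1)$-set $X$ occurs as $Y\setminus\{w\}$ exactly $\operatorname{ext}(X)$ times, so
\[
\sum_{|X|=n-1}\operatorname{ext}(X)\,|N[X]|\ \ge\ (n-1)\,n\,i_n\,\nu_n .
\]
The same double count gives $\sum_{|X|=n-1}\operatorname{ext}(X)=n\,i_n$. Since $\operatorname{ext}(X)$ is a decreasing function of $|N[X]|$, Chebyshev's inequality for the uniform distribution on independent $(n-1)$-sets bounds the left side above by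
\[
\frac1{i_{n-1}}\Bigl(\sum_{|X|=n-1}\operatorname{ext}(X)\Bigr)\Bigl(\sum_{|X|=n-1}|N[X]|\Bigr)=\frac1{i_{n-1}}\cdot n\,i_n\cdot(n-1)\,i_{n-1}\nu_{n-1}.
\]
Divide by $(n-1)\,n\,i_n$.
\end{proof}

\begin{lemma}\label{lem:logder}
For $s>0$ let $\nu(s)=\sum_{n=1}^mn\,i_ns^n\nu_n\big/\sum_{n=1}^mn\,i_ns^n$. Then $\nu(s)\ge1$, $\nu'(s)\le0$, and
\begin{equation}\label{eq:logder}
\frac{I_H'(s)}{I_H(s)}=\frac v{1+s\nu(s)},\qquad\quad\frac{d\log Z_H}{ds}=v\cdot\frac{2-\nu(s)}{1+s\nu(s)}\cdot\frac s{1+2s}.
\end{equation}
\end{lemma}

\begin{proof}
The function $\nu(s)$ is the mean of $\nu_n$ under the probability weights $\pi_n(s)$ proportional to $n\,i_ns^n$, so $\nu(s)\ge1$. From $s\,\pi_n'(s)=\pi_n(s)\bigl(n-\sum_ll\,\pi_l(s)\bigr)$ we see that $s\,\nu'(s)$ is the covariance of $n$ and $\nu_n$ under these weights. It is at most $0$ by Lemma~\ref{lem:nu} and Chebyshev's inequality.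

Counting pairs of an independent set $X$ and a vertex that extends it gives $\sum_X\operatorname{ext}(X)s^{|X|}=\sum_{Y\ne\emptyset}|Y|s^{|Y|-1}=I_H'(s)$. On the other hand, by the definitions of $\operatorname{ext}$, $\nu_n$ and $\nu(s)$,
\[
\sum_X\operatorname{ext}(X)s^{|X|}=v\,I_H(s)-\sum_{n\ge1}n\,i_n\nu_ns^n=v\,I_H(s)-\nu(s)\,s\,I_H'(s).
\]
Comparing the two expressions gives the first formula in \eqref{eq:logder}. Subtracting $v/(1+2s)$ gives the second.
\end{proof}

For $H=K_{1,2}$ we have $\nu_1=\frac73$, $\nu_2=\frac32$ and $\nu(s)=\frac{7+3s}{3+2s}$, which crosses the value $2$ at $s=1$, the turning point found in Section~\ref{sec:example}. In general \eqref{eq:logder} shows that $Z_H$ decreases while $\nu(s)>2$ and increases once $\nu(s)<2$.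

Formula \eqref{eq:logder} also suggests the parameter. For an increasing function $\sigma(s)$ we have
\[
\frac{d\log Z_H}{d\sigma}=v\cdot\frac{2-\nu}{1+s\nu}\cdot\phi(s),\qquad\phi(s)=\frac s{(1+2s)\,\sigma'(s)},
\]
and we want this to be nondecreasing. The decrease of $\nu(s)$ works in our favor. So it is enough that the expression be nondecreasing in $s$ for each frozen value of $\nu$, which means $(2-\nu)\bigl(\frac{\phi'}\phi-\frac\nu{1+s\nu}\bigr)\ge0$. Letting $\nu\to2$ from below and from above forces $\phi'/\phi=2/(1+2s)$, that is, $\phi$ is proportional to $1+2s$. We are led to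
\[
\sigma(s)=\int_0^s\frac{x\,dx}{(1+2x)^2},
\]
a continuous and strictly increasing function on $[0,\infty)$ that does not depend on $H$.

\begin{proposition}\label{prop:convex}
For every graph $H$, the function $\log Z_H$ is convex as a function of $\sigma$.
\end{proposition}

\begin{proof}
If $H$ has no vertices, $\log Z_H=0$. Otherwise, for $s>0$, dividing \eqref{eq:logder} by $\sigma'(s)=s/(1+2s)^2>0$ gives
\[
\frac{d\log Z_H}{d\sigma}=v\,\Theta(s,\nu(s)),\qquad\Theta(s,\nu)=\frac{(2-\nu)(1+2s)}{1+s\nu}.
\]
By the quotient rule,
\[
\frac{\partial\Theta}{\partial\nu}=(1+2s)\,\frac{-(1+s\nu)-s(2-\nu)}{(1+s\nu)^2}=-\frac{(1+2s)^2}{(1+s\nu)^2}<0,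
\]
\[
\frac{\partial\Theta}{\partial s}=(2-\nu)\,\frac{2(1+s\nu)-\nu(1+2s)}{(1+s\nu)^2}=\frac{(2-\nu)^2}{(1+s\nu)^2}\ge0 .
\]
Since $\nu'(s)\le0$, the function $s\mapsto\Theta(s,\nu(s))$ is nondecreasing. So $\log Z_H$ has a nondecreasing derivative in $\sigma$ for $\sigma>0$, and it is continuous at $\sigma=0$; hence it is convex on the whole range.
\end{proof}

\begin{proposition}\label{prop:central}
For every $W_{a,b,c}$ there is a graphon $T_{\alpha,b'}$ of the same density with $\Lambda(W_{a,b,c})\le\Lambda(T_{\alpha,b'})$.
\end{proposition}

\begin{proof}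
Fix $a$ and $\tau=b^2+2bc>0$. For $s\ge0$ let $b(s)=\sqrt\tau\,(1+2s)^{-1/2}$ and $c(s)=s\,b(s)$. The sum $a+b(s)+c(s)=a+\sqrt\tau\,(1+s)(1+2s)^{-1/2}$ has derivative $\sqrt\tau\,s\,(1+2s)^{-3/2}$, so it is strictly increasing, and it tends to $\infty$. It is at most $1$ at $s=c/b$. Hence the set of $s$ where it is at most $1$ is an interval $[0,s^*]$ containing $c/b$, with equality at $s^*$. The graphons $W_{a,b(s),c(s)}$ with $s\in[0,s^*]$ all have density $a(2-a)+\tau$; the one at $s=0$ is $T_{a,\sqrt\tau}$ and the one at $s=s^*$ is $T_{a+b(s^*),0}$.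

By Proposition~\ref{prop:convex} each $Z_H=\exp(\log Z_H)$ is convex in $\sigma$, because $\exp$ is convex and increasing. By Lemma~\ref{lem:expand} and $c_j\ge0$, the value $\Lambda(W_{a,b(s),c(s)})$ is a combination of such functions with constant nonnegative coefficients. It is therefore convex in $\sigma\in[0,\sigma(s^*)]$ and largest at an end.
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:strong}(i)}\label{sec:proof}

If $\beta\in\{0,1\}$, the only graphon of density $\beta$ is the constant $\beta$, which equals $T(q)$ for every $q$. Let $0<\beta<1$ and $0<\varepsilon<1$, and take staircases $U_n$ as in Proposition~\ref{prop:stairs}. By Propositions~\ref{prop:four} and~\ref{prop:central} there are graphons $T_{\alpha_n,b_n}$ of density $|U_n|$ with $\Lambda(U_n)\le\Lambda(T_{\alpha_n,b_n})$. Along a subsequence $(\alpha_n,b_n)\to(\alpha,b)$, and $\alpha(2-\alpha)+b^2=\lim|U_n|=\beta$. So $T_{\alpha,b}=T(q)$ for some $q$ by \eqref{eq:param}. Since $\Lambda(T_{\alpha,b})$ is a polynomial in $(\alpha,b)$,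
\[
\max_{t(K_2,W)=\beta}\Lambda(W)-\varepsilon\ \le\ \Lambda(T_{\alpha,b})\ \le\ \max_{q\in[0,1]}\Lambda(T(q)).
\]
Letting $\varepsilon\to0$ gives one inequality, and the other holds because each $T(q)$ has density $\beta$. This proves Theorem~\ref{thm:strong}(i), and Theorem~\ref{thm:main} follows as explained in Section~\ref{sec:graphons}. \qed

\section{Every member of the family is needed}\label{sec:sharp}

Fix $\beta\in(0,1)$. The proof of Theorem~\ref{thm:strong}(ii) refines Example~\ref{ex:union}. A graphon $T_{\alpha,b}$ has two visible parameters: the measure $\alpha$ of the vertices of full degree, and the measure $w=\alpha+b$ of the clique $A\cup B$. For large $r$, the density of the star $K_{1,r}$ is close to $\alpha$ and the $r$-th root of the density of $K_r$ is close to $w$. Densities multiply under disjoint union, so suitable unions of stars and cliques measure $\alpha w^\rho$ for any positive rational $\rho$. We need to know that the maximizers of $\alpha w^\rho$ are unique and dense in the family, and this holds because $\log\alpha$ is a strictly concave function of $\log w$.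

\begin{lemma}\label{lem:curve}
Let $w_*=1-\sqrt{1-\beta}$ and $\alpha(w)=\dfrac{\beta-w^2}{2(1-w)}$ for $w\in[w_*,\sqrt\beta]$.
\begin{enumerate}
\item[(a)] The map $q\mapsto w=\alpha+b$ given by \eqref{eq:param} is an increasing homeomorphism from $[0,1]$ onto $[w_*,\sqrt\beta]$, and $\alpha=\alpha(w)\le w$.
\item[(b)] The function $\rho(w)=-\dfrac{d\log\alpha}{d\log w}$ is continuous and strictly increasing on $[w_*,\sqrt\beta)$, with $\rho(w_*)=0$ and $\rho(w)\to\infty$ as $w\to\sqrt\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $0<w_*<\sqrt\beta<1$, the middle inequality because $(\sqrt\beta+\sqrt{1-\beta})^2>1$. The function $\alpha(w)$ is defined by $2\alpha(1-w)+w^2=\beta$. From this identity, $2(1-w)(\alpha-w)=\beta-2w+w^2=(1-w)^2-(1-\beta)$, so $\alpha(w_*)=w_*$ and $\alpha(w)<w$ for $w>w_*$. Differentiating the identity gives $\alpha'(w)=(\alpha-w)/(1-w)$, which is negative for $w>w_*$. As $\alpha(\sqrt\beta)=0$, the function $\alpha$ is a decreasing homeomorphism from $[w_*,\sqrt\beta]$ onto $[0,w_*]$. The pair $(\alpha(w),w-\alpha(w))$ has nonnegative entries and satisfies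 $\alpha(2-\alpha)+(w-\alpha)^2=2\alpha(1-w)+w^2=\beta$, so it is the pair \eqref{eq:param} with $q=1-\alpha(w)/w_*$. This proves (a). For (b),
\[
\rho(w)=-\frac{w\,\alpha'(w)}{\alpha(w)}=\frac w{1-w}\Bigl(\frac w{\alpha(w)}-1\Bigr).
\]
The first factor is positive and increasing. The second is strictly increasing, since $\alpha$ decreases; it vanishes at $w_*$ and tends to $\infty$ at $\sqrt\beta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(ii)]
We index the family by $w$ and write $T=T_{\alpha,b}$ with $\alpha=\alpha(w)$, $b=w-\alpha$. Let $O\subset(w_*,\sqrt\beta)$ be the open interval that corresponds to $Q$. By Lemma~\ref{lem:curve}(b), $\rho(O)$ is a nonempty open interval in $(0,\infty)$, so there is $w_0\in O$ with $\rho_0=\rho(w_0)=M/N$ for positive integers $M,N$. Let $\psi(w)=\alpha(w)w^{\rho_0}$. On $[w_*,\sqrt\beta)$ the derivative of $\log\psi$ with respect to $\log w$ is $\rho_0-\rho(w)$, which is positive for $w<w_0$ and negative for $w>w_0$, and $\psi(\sqrt\beta)=0$. So $w_0$ is the unique maximizer of $\psi$, and by compactness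
\[
\Delta=\psi(w_0)-\max_{[w_*,\sqrt\beta]\setminus O}\psi>0 .
\]

For $r\ge2$ let $G_r$ be the disjoint union of $rN$ copies of $K_{1,r}$ and $M$ copies of $K_r$. In $T$ the degrees on $A,B,C$ are $1,w,\alpha$, and these parts have measures $\alpha,b,1-w$. Since $\alpha\le w\le\sqrt\beta$ and $b+(1-w)\le1$,
\[
\alpha\ \le\ t(K_{1,r},T)=\alpha+bw^r+(1-w)\alpha^r\ \le\ \alpha+\beta^{r/2}.
\]
A copy of $K_r$ either lies in $A\cup B$, or has exactly one vertex in $C$ and the others in $A$. Since $\alpha\le w$ and $w\ge w_*$,
\[
w^r\ \le\ t(K_r,T)=w^r+r(1-w)\alpha^{r-1}\ \le\ w^r(1+r/w_*).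
\]
We have $t(G_r,T)^{1/(rN)}=t(K_{1,r},T)\,t(K_r,T)^{\rho_0/r}$. With $\chi_r=(1+r/w_*)^{\rho_0/r}$ the two estimates give
\[
\psi(w)\ \le\ t(G_r,T)^{1/(rN)}\ \le\ (\alpha+\beta^{r/2})\,w^{\rho_0}\chi_r\ \le\ \psi(w)+(\chi_r-1)+\beta^{r/2}\chi_r ,
\]
where the last step uses $\alpha,w\le1$. As $r\to\infty$ we have $\chi_r\to1$ and, because $\beta<1$, $\beta^{r/2}\to0$. Choose $r$ with $(\chi_r-1)+\beta^{r/2}\chi_r<\Delta$. Then the value of $t(G_r,T)^{1/(rN)}$ at $w_0$ is at least $\psi(w_0)$, and its maximum over $w\notin O$ is less than $\psi(w_0)$. By \eqref{eq:fgraphon}, $f(G_r,\beta)$ is at least the value of $t(G_r,T)$ at $w_0$, and so $f(G_r,\beta)>\max_{q\in[0,1]\setminus Q}t(G_r,T(q))$.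
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS}
A. Nicholas Day and Amites Sarkar, \emph{On a Conjecture of Nagy on Extremal Densities}, arXiv:1910.13465 (2019).

\bibitem{LS06}
Lov\'asz and Szegedy, \emph{Limits of dense graph sequences}, JCTB (2006).

\bibitem{LS07}
Lov\'asz and Szegedy, \emph{Szemer\'edi's lemma for the analyst}, GAFA (2007).

\end{thebibliography}
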